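\title{Eigenvalue multiplicities of the Burnside process on words}

\begin{abstract}
The Burnside process on words of length $n$ over an alphabet of $k$ letters is a reversible Markov chain whose stationary law is uniform on the orbits of the symmetric group $S_n$. We consider the conjecture that, for fixed $k$, every nonzero eigenvalue $\rho$ has multiplicity $a\binom nb$ with integers $a,b$ independent of $n$. We show that the multiplicity is always $\sum_m\alpha_m(\rho)\binom nm$ with nonnegative integers $\alpha_m(\rho)$ independent of $n$, that the conjecture holds for $k=2$, and that it fails for $k=3r$ whenever $r\ge5$. The counterexample is a coincidence between two eigenvalues of the form $k(k-1)\cdots(k-b+1)/(c\,k^b)$, which we compute by reducing to an operator on set partitions and using representations of the symmetric group.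
\end{abstract}

\section{Introduction}

Fix $k\ge2$ and $n\ge1$, and let $C_k=\{0,1,\dots,k-1\}$. The symmetric group $S_n$ acts on the words $x\in C_k^n$ by permuting coordinates. The stabilizer $\operatorname{Stab}(x)$ consists of the permutations that preserve each level set $\{i:x_i=a\}$. The words fixed by $g\in S_n$ are those constant on each cycle of $g$; there are $k^{\operatorname{cyc}(g)}$ of them, where $\operatorname{cyc}(g)$ is the number of cycles. The \emph{Burnside process} on $(C_k^n,S_n)$ moves from $x$ in two steps: choose $g$ uniformly from $\operatorname{Stab}(x)$, then label each cycle of $g$ by an independent uniform letter. Its transition matrix is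
\begin{equation}\label{eq:K}
K_n(x,y)=\frac1{|\operatorname{Stab}(x)|}\sum_{g\in \operatorname{Stab}(x)\cap \operatorname{Stab}(y)}k^{-\operatorname{cyc}(g)} .
\end{equation}
Let $\mathcal O_x$ be the orbit of $x$, let $Z$ be the number of orbits, and put $\pi(x)=1/(Z|\mathcal O_x|)$, so that every orbit has mass $1/Z$. Since $|\mathcal O_x|\,|\operatorname{Stab}(x)|=n!$, the product $\pi(x)K_n(x,y)$ is symmetric in $x$ and $y$. So $K_n$ is reversible with respect to $\pi$, hence diagonalizable with real eigenvalues, and we write $\operatorname{mult}_{K_n}(\rho)$ for the dimension of the $\rho$-eigenspace. The term $g=\mathrm{id}$ makes all entries of $K_n$ positive, so the chain is ergodic and the eigenvalue $1$ is simple. Multiplicities enter the rate of convergence directly: the $\chi^2$ distance to $\pi$ after $l$ steps from $x$ is $K_n^{2l}(x,x)/\pi(x)-1$, and its $\pi$-average is $\operatorname{tr}K_n^{2l}-1=\sum_{\rho\ne1}\operatorname{mult}_{K_n}(\rho)\rho^{2l}$.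

How do the multiplicities grow with $n$? Take $n=2$ and $f(x)=\mathbf 1[x_1=x_2]$, and let $K_n$ act on functions by $(K_nf)(x)=\sum_yK_n(x,y)f(y)$. If $x_1\ne x_2$, then $g=\mathrm{id}$ and $(K_2f)(x)=\frac1k$. If $x_1=x_2$, then $g$ is the transposition with probability $\frac12$, and $(K_2f)(x)=\frac12+\frac1{2k}$. Thus $K_2f=\frac1k+\frac{k-1}{2k}f$, and $f-\frac2{k+1}$ is an eigenfunction with eigenvalue $\frac{k-1}{2k}$. We shall see that the coordinates in any set $S$ evolve on their own as a Burnside process of length $|S|$, so each of the $\binom n2$ pairs of coordinates carries a copy of this eigenfunction. One is led to guess that every eigenvalue is born at some length $b$ with some multiplicity $a$ and is then copied to all $b$-element sets of coordinates. This is the conjecture we study; it comes from Diaconis, Lin and Ram~\cite{DLR}.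

\medskip
\noindent\textbf{Conjecture.} \emph{Fix $k$, and let $\rho\ne0$ be an eigenvalue of $K_n$ for some $n$. Then there are integers $a,b$, depending only on $\rho$ and $k$, such that $\operatorname{mult}_{K_n}(\rho)=a\binom nb$ for every $n\ge1$.}
\medskip

Here $\binom nb=0$ unless $0\le b\le n$. Our first result makes the picture of birth and copying exact, and shows that the conjecture can fail in only one way: the same number is born at two different lengths.

\begin{theorem}\label{thm:expansion}
For every $k\ge2$ there are square matrices $A_m$ $(m\ge0)$, depending on $k$ and $m$ only, such that for every $\rho$ and $n$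
\[
\operatorname{mult}_{K_n}(\rho)=\sum_{m=0}^n\binom nm\alpha_m(\rho),
\]
where $\alpha_m(\rho)$ is the algebraic multiplicity of $\rho$ as an eigenvalue of $A_m$. Moreover $A_0=(1)$ and $A_1=0$. The conjecture holds for $k$ if and only if no nonzero $\rho$ is an eigenvalue of $A_m$ for two different values of $m$.
\end{theorem}

\begin{theorem}\label{thm:two}
The conjecture holds for $k=2$.
\end{theorem}

Write $(k)_b=k(k-1)\cdots(k-b+1)$.

\begin{theorem}\label{thm:counter}
Let $r\ge5$ and $k=3r$. Then
\[
\rho=\frac{(k)_r}{9\cdot2^{r-3}k^r}=\frac{(k)_{r+1}}{3\cdot 2^{r-2}k^{r+1}}\neq0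
\]
is an eigenvalue of both $A_{2r-1}$ and $A_{2r}$, so $\operatorname{mult}_{K_n}(\rho)$ is not of the form $a\binom nb$. For $k=15$ this is $\rho=\frac{14\cdot13\cdot12\cdot11}{36\cdot15^4}=\frac{2002}{151875}$, with $\alpha_9(\rho)>0$ and $\alpha_{10}(\rho)>0$.
\end{theorem}

The conjecture therefore fails for $k=15,18,21,\dots$. We do not settle which other values of $k$ satisfy it.

Section~\ref{sec:tensor} writes $K_n$ as the average of the $n$th tensor power of a random stochastic matrix, which gives Theorems~\ref{thm:expansion} and~\ref{thm:two}. Theorem~\ref{thm:counter} needs eigenvalues of $A_m$ as explicit functions of $k$. Section~\ref{sec:partitions} moves the nonzero spectrum of $A_m$ to a space $U_m$ spanned by set partitions, which does not depend on $k$. Section~\ref{sec:multone} shows that an irreducible representation of $S_m$ occurring once in $U_m$ yields an eigenvalue $(k)_b/(c\,k^b)$, where $c$ is a product of block sizes. Section~\ref{sec:exponent} computes $b$, and Section~\ref{sec:shapes} exhibits two such eigenvalues that meet at $k=3r$.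

\section{Random stochastic matrices and the binomial expansion}\label{sec:tensor}

Let $V=\mathbb R^{C_k}$, and identify $V^{\otimes n}$ with the functions on $C_k^n$. For a $k\times k$ matrix $D$ we have $D^{\otimes n}(x,y)=\prod_iD(x_i,y_i)$. A random probability vector $(D_a)_{a\in C_k}$ has the Dirichlet$(\theta,\dots,\theta)$ law if its density on the simplex is proportional to $\prod_aD_a^{\theta-1}$. With $\theta^{(j)}=\theta(\theta+1)\cdots(\theta+j-1)$, its moments are
\[
\mathbb E\prod_aD_a^{n_a}=\frac{\prod_a\theta^{(n_a)}}{(k\theta)^{(N)}},\qquad N=\sum_an_a .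
\]

\begin{proposition}\label{prop:dirichlet}
Let $D$ be a random $k\times k$ matrix with independent Dirichlet$(\frac1k,\dots,\frac1k)$ rows. Then $K_n=\mathbb E[D^{\otimes n}]$ for all $n$.
\end{proposition}

\begin{proof}
Fix $x$ and $y$. The group $\operatorname{Stab}(x)$ is the product of the symmetric groups of the level sets of $x$, so $K_n(x,y)$ is a product over these level sets. So is $\mathbb E\prod_iD(x_i,y_i)$, because different level sets use different rows. Consider one level set with $N$ points, on which $y$ takes the value $a$ exactly $n_a$ times. A permutation of it fixes $y$ if and only if it preserves the level sets of $y$, so the factor in $K_n(x,y)$ is $\frac1{N!}\prod_a\sum_{g\in S_{n_a}}k^{-\operatorname{cyc}(g)}$. Now $\sum_{g\in S_j}\theta^{\operatorname{cyc}(g)}=\theta^{(j)}$, since the point $j$ either forms a new cycle or is inserted after one of the other $j-1$ points. The factor is therefore $\frac1{N!}\prod_a(1/k)^{(n_a)}$, which is the Dirichlet moment for $\theta=\frac1k$, as $1^{(N)}=N!$.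
\end{proof}

The law of $D$ does not depend on $n$, and $D\mathbf 1=\mathbf 1$ for the constant function $\mathbf 1$. Hence $K_n$ acts as $K_{|S|}$ on functions of the coordinates in $S$, as claimed in the introduction. To count eigenvalues we separate the functions that involve all coordinates of $S$ from those that involve fewer. Let $V_0\subset V$ be the functions of sum zero, and let $P$ be the projection of $V$ onto $V_0$ with $P\mathbf 1=0$; its entries are $P(a,a')=\mathbf 1[a=a']-\frac1k$. We state the lemma for a general $D$ because it is used a second time in Section~\ref{sec:multone}.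

\begin{lemma}\label{lem:triangular}
Let $D$ be a random $k\times k$ stochastic matrix, $L_n=\mathbb E[D^{\otimes n}]$, and $\bar L_m=P^{\otimes m}L_m|_{V_0^{\otimes m}}$, with $\bar L_0=(1)$. Then
\[
\det(z-L_n)=\prod_{m=0}^n\det(z-\bar L_m)^{\binom nm}.
\]
\end{lemma}

\begin{proof}
Write $[n]=\{1,\dots,n\}$. From $V=V_0\oplus\mathbb R\mathbf 1$ we get $V^{\otimes n}=\bigoplus_{S\subseteq[n]}E_S$, where $E_S\cong V_0^{\otimes|S|}$ is spanned by the tensors $\bigotimes_if_i$ with $f_i\in V_0$ for $i\in S$ and $f_i=\mathbf 1$ for $i\notin S$. Apply $D^{\otimes n}$ to such a tensor. The factors outside $S$ remain $\mathbf 1$, and for $i\in S$ the factor $Df_i$ is $PDf_i$ plus a constant. So the image lies in $\bigoplus_{S'\subseteq S}E_{S'}$, and its component in $E_S$ has the factors $PDf_i$, $i\in S$. Taking expectations and ordering the sets $S$ by size, $L_n$ is block triangular with diagonal blocks $\mathbb E[(PD)^{\otimes |S|}]|_{V_0^{\otimes|S|}}=\bar L_{|S|}$.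
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:expansion}]
Put $A_0=(1)$ and
\begin{equation}\label{eq:Am}
A_m=P^{\otimes m}K_m|_{V_0^{\otimes m}}\qquad(m\ge1).
\end{equation}
Since $K_n$ is diagonalizable, $\operatorname{mult}_{K_n}(\rho)$ is the order of $\rho$ as a root of $\det(z-K_n)$, and the formula follows from Proposition~\ref{prop:dirichlet} and Lemma~\ref{lem:triangular}. All entries of $K_1$ equal $\frac1k$, so $K_1$ vanishes on $V_0$ and $A_1=0$. The last assertion is Lemma~\ref{lem:single} below.
\end{proof}

\begin{lemma}\label{lem:single}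
Let $\rho\ne0$. There are integers $a,b$ with $\operatorname{mult}_{K_n}(\rho)=a\binom nb$ for all $n\ge1$ if and only if $\alpha_m(\rho)\neq0$ for at most one $m$.
\end{lemma}

\begin{proof}
If $\alpha_m(\rho)=0$ for all $m\ne b$, take $a=\alpha_b(\rho)$. Conversely, let $m_0<m_1$ be the two smallest indices with $\alpha_m=\alpha_m(\rho)\neq0$. Then $\rho\ne1$, for otherwise $m_0=0$ and $\operatorname{mult}_{K_{m_1}}(1)\ge2$. Hence $\alpha_0=0$, and $\alpha_1=0$ because $A_1=0$ and $\rho\ne0$; so $m_0\ge2$. Suppose that $a,b$ exist. At $n=m_0$ the multiplicity is $\alpha_{m_0}>0$, so $a\ne0$ and $0\le b\le m_0$. At $n=m_0-1\ge1$ it is $0$, so $b=m_0$ and then $a=\alpha_{m_0}$. At $n=m_1$ it is $a\binom{m_1}{b}+\alpha_{m_1}$, a contradiction.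
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
For $k=2$ the space $V_0$ is spanned by $\chi=(1,-1)$, so each $A_m$ is a scalar. Let $\beta=D(0,0)$ and $\beta'=D(1,0)$; these are independent Beta$(\frac12,\frac12)$ variables. Then $D\chi=(2\beta-1,2\beta'-1)$ and $PD\chi=(\beta-\beta')\chi$, so $A_m=\mathbb E[(\beta-\beta')^m]$. By symmetry this is $0$ for odd $m$. For even $m$ it is positive and strictly decreasing in $m$, because $0<|\beta-\beta'|<1$ almost surely. So no nonzero number is an eigenvalue of two different $A_m$, and Theorem~\ref{thm:expansion} gives the conjecture, with $a=1$ for every $\rho$.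
\end{proof}

\begin{remark}\label{rem:two}
If $\omega,\omega'$ are independent uniform angles, so are $\omega+\omega'$ and $\omega-\omega'$, and we may take $2\beta=1+\cos(\omega-\omega')$ and $2\beta'=1+\cos(\omega+\omega')$. Then $\beta-\beta'=\sin\omega\sin\omega'$, so for $k=2$ the nonzero eigenvalues are $A_{2j}=\binom{2j}j^2/16^j$, with multiplicity $\binom n{2j}$. The eigenvalue $0$ has multiplicity $\sum_{m\text{ odd}}\binom nm=2^{n-1}$, which shows why the conjecture excludes it.
\end{remark}

\section{Reduction to set partitions}\label{sec:partitions}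

The matrix $A_m$ acts on a space of dimension $(k-1)^m$ that changes with $k$. The way around this is that the chain sees little of a word: $(K_mf)(x)$ depends on $x$ only through its level sets, and on $f$ only through averages over words constant on given blocks. Both are indexed by set partitions of $[m]$.

Let $\Pi_m$ be the set of partitions of $[m]$, with $p\le q$ if $p$ refines $q$. Let $|p|$ be the number of blocks, let $p\vee q$ be the finest partition coarser than both $p$ and $q$, and let $\ker x\in\Pi_m$ be the partition into the nonempty level sets of $x\in C_k^m$. Define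
\[
\delta_p(x)=\mathbf 1[p\le\ker x],\qquad \bar\delta_p=P^{\otimes m}\delta_p,\qquad \varphi_p(f)=k^{-|p|}\sum_{y:\,p\le\ker y}f(y).
\]
Thus $\delta_p$ is the indicator of the words constant on the blocks of $p$, and $\varphi_p(f)$ is the average of $f$ over them. If $\{i\}$ is a block of $p$, then $\delta_p$ does not depend on $x_i$, so $\bar\delta_p=0$, and $\varphi_p$ sums freely over $y_i$, so $\varphi_p=0$ on $V_0^{\otimes m}$. Only the set $\Pi_m^*$ of partitions without singleton blocks matters, and it is closed under coarsening. Since $\delta_q=\sum_{q'\ge q}\mathbf 1[\ker=q']$, M\"obius inversion gives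
\begin{equation}\label{eq:mobius}
\mathbf 1[\ker x=q]=\sum_{q'\ge q}\mu(q,q')\,\delta_{q'}(x),
\end{equation}
where $\mu$ is the M\"obius function of $\Pi_m$. We use only that $\mu(q,q)=1$ and that $\mu$ is invariant under $S_m$. Finally, for $p\le q$ let
\[
w(q,p)=\prod_{B\in p}(|B|-1)!\Big/\prod_{B\in q}|B|!\,.
\]
This is the probability that a uniform permutation preserving the blocks of $q$ has cycle partition $p$, since a set $B$ carries $(|B|-1)!$ cycles.

Let $U_m=\mathbb R^{\Pi_m^*}$. Define $\varphi:V_0^{\otimes m}\to U_m$, $\varepsilon:U_m\to V_0^{\otimes m}$ and $W,G:U_m\to U_m$ by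
\[
\varphi(f)=(\varphi_p(f))_p,\qquad \varepsilon(u)=\sum_qu_q\bar\delta_q,\qquad (Wu)_{q'}=\sum_{p\le q\le q'}\mu(q,q')w(q,p)u_p,\qquad G=\varphi\varepsilon .
\]
All four maps commute with $S_m$. The matrix $W$ does not involve $k$; it is triangular, with $W(q',p)=0$ unless $p\le q'$ and $W(q,q)=w(q,q)=\prod_{B\in q}|B|^{-1}$. The dependence on $k$ sits in $G(p,q)=\varphi_p(\bar\delta_q)$.

\begin{lemma}\label{lem:factor}
$A_m=\varepsilon W\varphi$. The nonzero eigenvalues of $A_m$, with algebraic multiplicity, are those of $WG$ on $U_m$.
\end{lemma}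

\begin{proof}
Let $f\in V_0^{\otimes m}$. If $g$ has cycle partition $p$, the second step of the chain averages $f$ over the words constant on the blocks of $p$. So
\[
K_mf=\sum_{p\in\Pi_m^*}\varphi_p(f)\sum_{q\ge p}w(q,p)\,\mathbf 1[\ker=q].
\]
Insert \eqref{eq:mobius} and apply $P^{\otimes m}$; the coefficient of $\bar\delta_{q'}$ is $(W\varphi(f))_{q'}$. For the second claim, recall that for rectangular matrices $X,Y$ of compatible sizes the characteristic polynomials of $XY$ and $YX$ differ by a power of $z$. Take $X=\varepsilon$ and $Y=W\varphi$.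
\end{proof}

The entries of $G$ are read off from a graph. Let $\Gamma(p,q)$ be the bipartite multigraph whose vertices are the blocks of $p$ and the blocks of $q$, with one edge for each $i\in[m]$ joining the two blocks that contain $i$. Its components correspond to the blocks of $p\vee q$. For $F\subseteq[m]$ let $\operatorname{comp}(F)$ be the number of components after the edges in $F$ are deleted. A \emph{bridge} is an edge whose deletion raises the number of components, equivalently an edge on no cycle; two parallel edges form a cycle.

\begin{lemma}\label{lem:graph}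
For $p,q\in\Pi_m^*$,
\begin{equation}\label{eq:G}
G(p,q)=k^{-|p|}\sum_{p\le\ker y}\ \sum_{q\le\ker z}\ \prod_{i=1}^mP(y_i,z_i)=\sum_{F\subseteq[m]}(-1)^{|F|}k^{\operatorname{comp}(F)-|F|-|p|}.
\end{equation}
This is a polynomial in $1/k$ with coefficients independent of $k$. It is divisible by $(1/k)^{d}$ with $d=|p|-|p\vee q|$, and the coefficient of $(1/k)^d$ is $1$ if $\Gamma(p,q)$ has no bridge and $0$ otherwise.
\end{lemma}

\begin{proof}
The first equality is the definition. A pair $(y,z)$ is a labeling of the vertices of $\Gamma(p,q)$ by letters. Expand $\prod_i(\mathbf 1[y_i=z_i]-\frac1k)$, and let $F$ be the set of $i$ for which $-\frac1k$ is chosen. The labelings with $y_i=z_i$ for all $i\notin F$ are those constant on the components that remain after deleting $F$; there are $k^{\operatorname{comp}(F)}$ of them. This proves \eqref{eq:G}. Deleting an edge creates at most one component, so $\operatorname{comp}(F)\le|p\vee q|+|F|$ and every exponent is at most $-d$. Equality requires each deletion to create a component, in any order of deletion, so every edge of $F$ is a bridge. Conversely,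 an edge on no cycle stays on no cycle when other edges are deleted, so equality holds for every set of bridges. The coefficient is $\sum_F(-1)^{|F|}$ over the subsets $F$ of the set of bridges.
\end{proof}

\begin{example}\label{ex:small}
By the first form of \eqref{eq:G}, $G(p,p)=\prod_{B\in p}g_{|B|}$ with
\[
g_j=\frac1k\sum_{a,a'}P(a,a')^j=\Bigl(1-\frac1k\Bigr)^j+(k-1)\Bigl(-\frac1k\Bigr)^j,
\]
so $g_2=1-\frac1k$ and $g_3=(1-\frac1k)(1-\frac2k)$. For $m=2$ and $m=3$ the only element of $\Pi_m^*$ is the one-block partition, and $W=\frac1m$. So $WG$ equals $\frac{(k)_2}{2k^2}$ for $m=2$, as in the introduction, and $\frac{(k)_3}{3k^3}$ for $m=3$.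

For $m=4$, $\Pi_4^*$ consists of the one-block partition and the three matchings $12|34$, $13|24$, $14|23$. Let $u$ be supported on the matchings with $\sum_pu_p=0$. By symmetry the entries of $W$ and of $G$ from a matching to the one-block partition do not depend on the matching, so $Wu$ and $Gu$ are again supported on matchings, and $Wu=u/4$. For matchings $p\ne q$ the graph $\Gamma(p,q)$ is a $4$-cycle, so $G(p,q)=k^{-2}\operatorname{tr}P^4=(k-1)/k^2$, while $G(p,p)=(k-1)^2/k^2$. Hence $Gu=\frac{(k-1)(k-2)}{k^2}u$, and $WG$ has the eigenvalue $\frac{(k)_3}{4k^3}$ on this plane.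
\end{example}

In all three cases symmetry isolates a subspace on which $W$ and $G$ are scalars, $W$ contributes the reciprocal of the product of the block sizes, and $G$ contributes $(k)_b/k^b$ for some $b$. The next section shows that this is a general pattern.

\section{Shapes of multiplicity one}\label{sec:multone}

\subsection{Representations of the symmetric group}
A partition $\lambda\vdash m$ is identified with its diagram, the set of cells $(i,j)$ with $j\le\lambda_i$. It has $\ell(\lambda)$ rows, and its content is $\operatorname{ct}(\lambda)=\sum_{(i,j)\in\lambda}(j-i)$. Modules are finite-dimensional real representations. We use the following standard facts.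

\begin{itemize}
\item[(R1)] Every $S_m$-module is a direct sum of Specht modules $S^\lambda$, $\lambda\vdash m$, with well-defined multiplicities, and $S^{(m)}$ is trivial. An equivariant map $S^\lambda\to S^\nu$ is zero if $\lambda\ne\nu$ and scalar if $\lambda=\nu$. So if $S^\lambda$ has multiplicity one in $U$, then $U$ has a unique submodule isomorphic to $S^\lambda$, and every equivariant endomorphism of $U$ acts on it by a scalar.
\item[(R2)] The sum $T$ of all transpositions acts on $S^\lambda$ as the scalar $\operatorname{ct}(\lambda)$.
\item[(R3)] The Frobenius characteristic $\operatorname{ch}$ is additive, sends $S^\lambda$ to the Schur function $s_\lambda$, and sends $\operatorname{Ind}_{S_i\times S_j}^{S_{i+j}}(M\otimes M')$ to $\operatorname{ch}(M)\operatorname{ch}(M')$. Put $h_j=s_{(j)}$ and $e_j=s_{(1^j)}$.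
\item[(R4)] (Pieri rules.) $s_\nu h_j=\sum s_\lambda$ over $\lambda\supseteq\nu$ such that $\lambda/\nu$ is a horizontal strip of $j$ cells, meaning $\lambda_1\ge\nu_1\ge\lambda_2\ge\nu_2\ge\cdots$; and $s_\nu e_j=\sum s_\lambda$ over vertical strips of $j$ cells, meaning $\lambda_i-\nu_i\in\{0,1\}$ for all $i$.
\end{itemize}

For $\tau\vdash m$ let $M_\tau$ be the space of functions on the set partitions of \emph{type} $\tau$, that is, with block sizes $\tau_1,\tau_2,\dots$. Then $U_m=\bigoplus_\tau M_\tau$ over the $\tau\vdash m$ with no part $1$. Let $H_\tau$ be the Young permutation module, the space of functions on sequences $(B_1,B_2,\dots)$ of disjoint sets with $|B_i|=\tau_i$. Its characteristic is $\prod_ih_{\tau_i}$, and forgetting the order of the blocks embeds $M_\tau$ in $H_\tau$.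

\begin{itemize}
\item[(R5)] If $S^\lambda$ occurs in $H_\tau$, in particular if it occurs in $M_\tau$, then $\ell(\lambda)\le\ell(\tau)$, because a horizontal strip adds at most one row. If $s_\lambda$ occurs in $s_\alpha s_\nu$, then $\ell(\lambda)\le\ell(\alpha)+\ell(\nu)$, because $S^\alpha\subseteq H_\alpha$ and $S^\nu\subseteq H_\nu$ by (R4), so that $s_\lambda$ occurs in $\prod_ih_{\alpha_i}\prod_ih_{\nu_i}$.
\item[(R6)] If $j$ occurs $n_j$ times in $\tau$, then $\operatorname{ch}M_\tau=\prod_j\operatorname{ch}M_{(j^{n_j})}$, since a set partition is given by the union of its blocks of each size and a partition of each union. We have $\operatorname{ch}M_{(j)}=h_j$, and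
\[
\operatorname{ch}M_{(2^t)}=\sum_{\sigma\vdash t}s_{2\sigma},\qquad \operatorname{ch}M_{(3,3)}=s_{(6)}+s_{(4,2)},
\]
where $2\sigma=(2\sigma_1,2\sigma_2,\dots)$. These are the plethysms $h_t[h_2]$ and $h_2[h_3]$; see \cite[I.5 and I.8, examples]{Mac} and \cite[I.8]{Mac}. The second also follows from a dimension count: $M_{(3,3)}$ has dimension $10$, contains the constants, and lies in $H_{(3,3)}=S^{(6)}\oplus S^{(5,1)}\oplus S^{(4,2)}\oplus S^{(3,3)}$, with dimensions $1,5,9,5$.
\end{itemize}

\subsection{The form of the eigenvalue}

\begin{proposition}\label{prop:multone}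
Suppose that $S^\lambda$ has multiplicity one in $U_m$, that its copy $U_\lambda$ lies in $M_\tau$, and let $c=\prod_i\tau_i$. Then there is an integer $b$ with $1\le b\le m$, independent of $k$, such that $G$ acts on $U_\lambda$ as $(k)_b/k^b$ for all $k\ge2$. If $k\ge b$, then $\dfrac{(k)_b}{c\,k^b}$ is an eigenvalue of $A_m$.
\end{proposition}

\begin{proof}
By (R1), $G$ acts on $U_\lambda$ by a scalar $\gamma=\gamma(k)$. This is where the hypothesis enters, and it enters once more in Step 1.

\emph{Step 1: triangular maps act by their diagonal entry.} Let $Y$ be an equivariant endomorphism of $U_m$ with $Y(q,p)=0$ unless $p\le q$. By (R1) it acts on $U_\lambda$ by a scalar. Take $u\in U_\lambda$ and $q$ of type $\tau$ with $u_q\ne0$. Only $p$ of type $\tau$ contribute to $(Yu)_q$, and $p\le q$ with $|p|=|q|$ forces $p=q$. So the scalar is $Y(q,q)$. For $Y=W$ it is $1/c$, so $WG$ acts on $U_\lambda$ as $\gamma/c$, and by Lemma~\ref{lem:factor} this is an eigenvalue of $A_m$ if $\gamma\neq0$. It remains to find $\gamma$.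

\emph{Step 2: for each $k$, either $\gamma=0$ or $\gamma=(k)_b/k^b$ for some $1\le b\le m$.} The matrix $G$ is not triangular, so Step 1 does not apply to it. Instead we use a second chain that has the same $G$ and a visible spectrum. Let $\eta:C_k\to C_k$ be a uniform random map, $D_\eta(a,a')=\mathbf 1[\eta(a)=a']$, and $R_m=\mathbb E[D_\eta^{\otimes m}]$. This chain relabels each level set of $x$ by an independent uniform letter, so $(R_mf)(x)=\varphi_{\ker x}(f)$. For $f\in V_0^{\otimes m}$, \eqref{eq:mobius} gives
\[
P^{\otimes m}R_mf=\sum_{p\in\Pi_m^*}\varphi_p(f)\sum_{q'\ge p}\mu(p,q')\,\bar\delta_{q'}=\varepsilon W'\varphi(f),\qquad (W'u)_{q'}=\sum_{p\le q'}\mu(p,q')u_p .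
\]
By Step 1, $W'$ acts on $U_\lambda$ as $1$, so $\gamma$ is an eigenvalue of $W'G$. If $\gamma\ne0$, it is an eigenvalue of $\varepsilon W'\varphi=\bar R_m$, and by Lemma~\ref{lem:triangular} of $R_m$. Now factor $R_m=\tilde\varepsilon\tilde\varphi$ through $\mathbb R^{\Pi_m}$, with all set partitions allowed: $\tilde\varphi(f)=(\varphi_p(f))_{p\in\Pi_m}$ and $\tilde\varepsilon(u)(x)=u_{\ker x}$. There are $(k)_{|q|}$ words with kernel $q$, so $(\tilde\varphi\tilde\varepsilon u)_p=k^{-|p|}\sum_{q\ge p}(k)_{|q|}u_q$. This matrix is triangular with diagonal entries $(k)_{|p|}/k^{|p|}$, and the nonzero eigenvalues of $R_m$ are among them.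

\emph{Step 3: the same $b$ serves all $k$.} For $p\ne q$ of the same type, $p\vee q$ is strictly coarser than $p$, so $G(p,q)$ has constant term $0$ by Lemma~\ref{lem:graph}. The graph $\Gamma(p,p)$ has no bridge, as all blocks have size at least $2$, so $G(p,p)$ has constant term $1$. The subspace $U_\lambda$ does not depend on $k$. Fixing $u\in U_\lambda$ and $p$ with $u_p\neq0$, we see that $\gamma(k)=u_p^{-1}\sum_qG(p,q)u_q$ is a polynomial in $1/k$ with constant term $1$. One of the $m+1$ alternatives of Step 2 holds for infinitely many $k$, and each alternative is a polynomial in $1/k$, since $(k)_b/k^b=\prod_{i<b}(1-i/k)$. So it holds identically, and it is not the alternative $0$.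
\end{proof}

The plane in Example~\ref{ex:small} is $S^{(2,2)}\subset M_{(2,2)}$. The trivial module occurs twice in $U_4$, once in $M_{(4)}$ and once in $M_{(2,2)}$. There $W$ is not a scalar, since its entry from a matching to the one-block partition is $-\frac14+\frac1{24}$, and the argument gives nothing.

\begin{remark}\label{rem:lower}
If $\ell(\lambda)\ge2$, then $b\ge\ell(\lambda)+1$. Indeed, take $k=\ell(\lambda)$. A basis of $V_0$ makes $V_0^{\otimes m}$ the permutation module on words in $k-1$ letters, a sum of modules $H_\nu$ with $\ell(\nu)\le k-1$. By (R5) it does not contain $S^\lambda$, so $\varepsilon$ vanishes on $U_\lambda$, whence $(k)_b=0$ and $b>k$.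
\end{remark}

When can two such eigenvalues agree? For data $(b+1,c)$ and $(b,c')$ and $k>b$, equality means $1-b/k=c/c'$. So the larger exponent must come with the smaller product of block sizes. The pairs $(2,2),(3,3),(3,4)$ of Example~\ref{ex:small} do not have this property. To find pairs that do, we need a formula for the exponent.

\section{The exponent for blocks of sizes two and three}\label{sec:exponent}

The coefficient of $1/k$ in $\prod_{i<b}(1-i/k)$ is $-\binom b2$, and $\binom b2$ determines $b\ge1$. So a first-order expansion of $G$ on $M_\tau$ is enough. For blocks of sizes $2$ and $3$ the first-order term is nearly the sum of transpositions, whose action (R2) gives.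

\begin{proposition}\label{prop:exponent}
In Proposition~\ref{prop:multone} let $\tau=(3^{d},2^{t})$, and let $\sigma\vdash t$ be the partition such that $s_\lambda$ occurs in $\operatorname{ch}(M_{(3^d)})\,s_{2\sigma}$. Then
\[
\binom b2=6d+2t-\operatorname{ct}(\lambda)+\tfrac12\bigl(\operatorname{ct}(2\sigma)-t\bigr).
\]
If $2\sigma=(2^t)$, this reads
\begin{equation}\label{eq:b}
\binom b2=6d+2t-\operatorname{ct}(\lambda)-\binom t2 .
\end{equation}
\end{proposition}

\begin{proof}
Let $\ell=d+t$ and $m=3d+2t$, and let $p,q$ be of type $\tau$.

\emph{The coefficient of $1/k$ in $G(p,q)$.} For $p=q$ the graph consists of $\ell$ bundles of parallel edges, one for each block. If $F$ contains $f$ full bundles, then $\operatorname{comp}(F)=\ell+f$, the exponent in \eqref{eq:G} is $f-|F|$, and $|F|\ge2f$. The exponent $-1$ thus occurs for $f=0$, $|F|=1$ ($m$ terms of sign $-$) and for $f=1$, $|F|=2$, when $F$ is a block of size $2$ ($t$ terms of sign $+$). The coefficient is $-(m-t)$. For $p\ne q$, Lemma~\ref{lem:graph} shows that the coefficient is $X(p,q)$, defined as $1$ if $|p\vee q|=\ell-1$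 and $\Gamma(p,q)$ has no bridge, and as $0$ otherwise. With $X(p,p)=0$, the coefficient of $1/k$ in $G$ on $M_\tau$ is $-(m-t)I+X$.

\emph{The pairs with $|p\vee q|=\ell-1$.} Exactly one block of $p\vee q$ is a union of two blocks of $p$, and the others are blocks of $p$; the same holds for $q$. A block of $p$ has at most $3$ points and a union of two blocks of $q$ has at least $4$, so the exceptional block $N$ is the same for both. Hence $p$ and $q$ agree outside $N=B_1\sqcup B_2=B_1'\sqcup B_2'$, where $B_i\in p$, $B_i'\in q$, the two splittings differ, and they have the same sizes. Conversely, any such pair has $|p\vee q|=\ell-1$. Outside $N$ the graph consists of bundles, so only its part on $N$ (Figure~\ref{fig:graphs}) can have a bridge. Fix $p$ and $\{B_1,B_2\}$, and call a transposition \emph{crossing} if it exchanges a point of $B_1$ with a point of $B_2$.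

\begin{itemize}
\item \emph{Sizes $2,2$.} There are two other splittings, and each gives a $4$-cycle, without bridge. If $B_1=\{i,i'\}$ and $B_2=\{j,j'\}$, then $(i\,j)$ and $(i'\,j')$ both give $\{i',j\},\{i,j'\}$, and $(i\,j')$ and $(i'\,j)$ both give the other one. So each $q$ comes from exactly two of the four crossing transpositions.
\item \emph{Sizes $3,2$}, with $|B_1|=|B_1'|=3$. If $B_2\cap B_2'=\emptyset$, then $B_2'\subset B_1$ and $B_2\subset B_1'$, and the single point of $B_1\cap B_1'$ is a bridge. If $|B_2\cap B_2'|=1$, the graph is a $4$-cycle with the edge $B_1B_1'$ doubled, without bridge. Here $B_2'$ arises from $B_2$ by trading one point for a point of $B_1$, so these six $q$ correspond bijectively to the six crossing transpositions.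
\item \emph{Sizes $3,3$.} Name the blocks of $q$ so that $|B_1\cap B_1'|=2$. The graph is a $4$-cycle with $B_1B_1'$ and $B_2B_2'$ doubled, without bridge. The set $B_1'$ arises from $B_1$ by trading one point for a point of $B_2$, so these nine $q$ correspond bijectively to the nine crossing transpositions.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small},v/.style={circle,fill,inner sep=1.5pt}]
\foreach \i in {0,1,2,3}{
\node[v,label=left:$B_1$] (a\i) at (3*\i,1.2) {};
\node[v,label=left:$B_2$] (b\i) at (3*\i,0) {};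
\node[v,label=right:$B_1'$] (c\i) at (3*\i+1.1,1.2) {};
\node[v,label=right:$B_2'$] (d\i) at (3*\i+1.1,0) {};}
\draw (a0)--(c0) (a0)--(d0) (b0)--(c0) (b0)--(d0);
\draw[dashed,thick] (a1)--(c1);
\draw (a1) to[bend left=12] (d1) (a1) to[bend right=12] (d1) (b1) to[bend left=12] (c1) (b1) to[bend right=12] (c1);
\draw (a2) to[bend left=20] (c2) (a2) to[bend right=20] (c2) (a2)--(d2) (b2)--(c2) (b2)--(d2);
\draw (a3) to[bend left=20] (c3) (a3) to[bend right=20] (c3) (a3)--(d3) (b3)--(c3) (b3) to[bend left=20] (d3) (b3) to[bend right=20] (d3);
\node at (0.55,-0.6) {$2,2$};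
\node at (3.55,-0.6) {$3,2$};
\node at (6.55,-0.6) {$3,2$};
\node at (9.55,-0.6) {$3,3$};
\end{tikzpicture}
\caption{The graphs of two different splittings $B_1\sqcup B_2=B_1'\sqcup B_2'$ of one set into blocks of the indicated sizes, with one edge for each point. Only the second has a bridge (dashed), and it is the only one in which the splittings do not differ by a transposition.}\label{fig:graphs}
\end{figure}

\emph{Comparison with $T$.} On $M_\tau$, the entry $T(p,q)$ is the number of transpositions taking $p$ to $q$. The $3d+t$ transpositions inside blocks fix $p$, and every other one is crossing for one pair of blocks. Let $X_{22}$ be the part of $X$ that comes from sizes $2,2$. The list shows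
\begin{equation}\label{eq:T}
T=(3d+t)I+X+X_{22}\qquad\text{on }M_\tau .
\end{equation}
Extended by zero to $U_m$, the map $X_{22}$ is equivariant, so it acts on $U_\lambda$ by a scalar $\xi$, and $X$ acts as $\operatorname{ct}(\lambda)-3d-t-\xi$. Comparing coefficients of $1/k$,
\[
\binom b2=(m-t)-\bigl(\operatorname{ct}(\lambda)-3d-t-\xi\bigr)=6d+2t-\operatorname{ct}(\lambda)+\xi .
\]

\emph{The scalar $\xi$.} Grouping partitions by the union $Y$ of their $2$-blocks,
\[
M_\tau=\bigoplus_{|Y|=2t}M_{(3^d)}([m]\setminus Y)\otimes M_{(2^t)}(Y),
\]
and $X_{22}$ preserves each summand and acts only on its second factor. There \eqref{eq:T} with $d=0$ reads $T_Y=tI+2X_{22}$, where $T_Y$ is the sum of the transpositions of $Y$. So $X_{22}$ acts as $\frac12(\operatorname{ct}(2\sigma')-t)$ on the copy of $S^{2\sigma'}$ given by (R6). Keeping only this copy for every $Y$ gives a submodule $M_\tau^{\sigma'}$, induced from $M_{(3^d)}\otimes S^{2\sigma'}$, on which $X_{22}$ is this scalar, and $M_\tau=\bigoplus_{\sigma'\vdash t}M_\tau^{\sigma'}$. As $S^\lambda$ has multiplicity one, it occurs in exactly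 one summand, which by (R3) is $M_\tau^\sigma$, and $U_\lambda\subseteq M_\tau^\sigma$. This gives the first formula. Finally $\operatorname{ct}(2^t)=\sum_{i=0}^{t-1}(1-2i)=t-t(t-1)$, so $\xi=-\binom t2$ when $2\sigma=(2^t)$.
\end{proof}

For $\lambda=\tau=(2),(3),(2,2)$, formula \eqref{eq:b} gives $\binom b2=2-1$, $6-3$, $4-0-1$, that is $b=2,3,3$, in agreement with Example~\ref{ex:small}. The restriction on block sizes is needed for \eqref{eq:T}: the partitions $p=1234|56|78$ and $q=12|34|5678$ have $|p\vee q|=\ell-1$ and a graph with only doubled edges, but they do not differ by a transposition.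

\section{Two shapes and their coincidence}\label{sec:shapes}

Multiplicity one is easiest to obtain for shapes with many rows: by (R5) only types $\tau$ with $\ell(\tau)\ge\ell(\lambda)$ can contain $S^\lambda$, and $\ell(\tau)\le m/2$. We take $\ell(\lambda)=r-1$ and $m\in\{2r-1,2r\}$, with the types $(3,2^{r-2})$ and $(3,3,2^{r-3})$, whose products of block sizes have ratio $\frac23$. By Remark~\ref{rem:lower} both exponents are at least $r$ when $r\ge3$. We want the larger exponent for the first type and, for the second, a shape attaining the bound $r$; by \eqref{eq:b} a small exponent calls for a large content.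

\begin{lemma}\label{lem:odd}
Let $r\ge2$ and $k\ge r+1$. Then $\dfrac{(k)_{r+1}}{3\cdot2^{r-2}k^{r+1}}$ is an eigenvalue of $A_{2r-1}$.
\end{lemma}

\begin{proof}
Let $m=2r-1$ and $\lambda=(3,2^{r-2})$, so $\ell(\lambda)=r-1$. A type with all parts at least $2$ has at most $r-1$ parts, and with exactly $r-1$ parts one point is left over after giving each part $2$. So only $\tau=(3,2^{r-2})$ can contain $S^\lambda$, and $\operatorname{ch}M_\tau=h_3\sum_{\sigma\vdash r-2}s_{2\sigma}$. If $\lambda/2\sigma$ is a horizontal strip, then $2\sigma_i\ge\lambda_{i+1}=2$ for $i\le r-2$, so $\sigma=(1^{r-2})$. The cells of $\lambda/(2^{r-2})$ are $(1,3)$, $(r-1,1)$, $(r-1,2)$, in three different columns, so this is a horizontal strip. The multiplicity is one, with $d=1$, $t=r-2$, $2\sigma=(2^t)$ and $c=3\cdot2^{r-2}$. The first row has content $3$ and row $i+1$ has content $1-2i$, so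
\[
\operatorname{ct}(\lambda)=3+\sum_{i=1}^{r-2}(1-2i)=r+1-(r-1)(r-2).
\]
By \eqref{eq:b},
\begin{align*}
\binom b2&=6+2(r-2)-(r+1)+(r-1)(r-2)-\frac{(r-2)(r-3)}2\\
&=(r+1)+\frac{(r-2)(r+1)}2=\binom{r+1}2 .
\end{align*}
So $b=r+1$, and Proposition~\ref{prop:multone} applies.
\end{proof}

\begin{lemma}\label{lem:even}
Let $r\ge5$ and $k\ge r$. Then $\dfrac{(k)_{r}}{9\cdot2^{r-3}k^{r}}$ is an eigenvalue of $A_{2r}$.
\end{lemma}

\begin{proof}
Let $m=2r$ and $\lambda=(5,3,2^{r-5},1,1)$, which is defined for $r\ge5$ and has $r-1$ rows. The types with all parts at least $2$ and at least $r-1$ parts are $(2^r)$, $(4,2^{r-2})$ and $(3,3,2^{r-3})$.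

\emph{Type $(2^r)$.} Only shapes with even rows occur, so $\lambda$ does not.

\emph{Type $(4,2^{r-2})$.} The characteristic is $h_4\sum_{\sigma\vdash r-2}s_{2\sigma}$. A horizontal strip $\lambda/2\sigma$ needs $2\sigma_i\ge\lambda_{i+1}\ge1$ for $i\le r-2$, so $\sigma=(1^{r-2})$. But then $2\sigma_1=2<3=\lambda_2$, so $\lambda$ does not occur.

\emph{Type $(3,3,2^t)$, $t=r-3$.} The characteristic is $(s_{(6)}+s_{(4,2)})\sum_{\sigma\vdash t}s_{2\sigma}$. Since $\ell(\lambda)=t+2$ and $\ell(2\sigma)\le t$ with equality only for $2\sigma=(2^t)$, (R5) leaves only the product $s_{(4,2)}s_{(2^t)}$. By (R4), $e_t^2=\sum_{i=0}^ts_{(2^{t-i},1^{2i})}$, and $e_{t+1}e_{t-1}$ is the same sum over $i\ge1$. Hence $s_{(2^t)}=e_t^2-e_{t+1}e_{t-1}$. By (R4) again, the coefficient of $s_\lambda$ in $s_{(4,2)}e_je_{2t-j}$ is the number of partitions $\nu$ such that $\nu/(4,2)$ is a vertical strip of $j$ cells and $\lambda/\nu$ is a vertical strip. For $\lambda=(5,3,2^{t-2},1,1)$ the two strip conditions say, row by row, that $\nu_1=4+v$ and $\nu_2=2+v'$ with $v,v'\in\{0,1\}$, that $\nu_i=1$ for $3\le i\le t$,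 and that $(\nu_{t+1},\nu_{t+2})$ is $(0,0)$, $(1,0)$ or $(1,1)$, with sum $u\in\{0,1,2\}$. Every such $\nu$ is a partition, and $j=t-2+u+v+v'$. For $j=t$ we need $u+v+v'=2$, which has $1+2+1=4$ solutions ($u=0,1,2$). For $j=t+1$ we need $u+v+v'=3$, which has $1+2=3$ solutions ($u=1,2$). The multiplicity is $4-3=1$.

So $S^\lambda$ has multiplicity one in $U_{2r}$, with $d=2$, $t=r-3$, $2\sigma=(2^t)$ and $c=9\cdot2^{r-3}$. Rows $1$ and $2$ have contents $10$ and $0$, row $i$ has content $3-2i$ for $3\le i\le r-3$, and the last two rows have contents $3-r$ and $2-r$. The $r-5$ middle terms have average $3-r$, so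
\[
\operatorname{ct}(\lambda)=10-(r-5)(r-3)+5-2r=6r-r^2 .
\]
By \eqref{eq:b},
\[
\binom b2=12+2(r-3)-6r+r^2-\frac{(r-3)(r-4)}2=\frac{r^2-r}2=\binom r2 .
\]
So $b=r$, and Proposition~\ref{prop:multone} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
For $k\ge r+1$ the ratio of the eigenvalue in Lemma~\ref{lem:odd} to the one in Lemma~\ref{lem:even} is
\[
\frac{k-r}k\cdot\frac{9\cdot2^{r-3}}{3\cdot2^{r-2}}=\frac32\cdot\frac{k-r}k,
\]
which equals $1$ exactly when $k=3r$. For this $k$ the common value $\rho$ is positive, and $\alpha_{2r-1}(\rho)>0$ and $\alpha_{2r}(\rho)>0$. By Lemma~\ref{lem:single}, $\operatorname{mult}_{K_n}(\rho)$ is not of the form $a\binom nb$. For $r=5$ the shapes are $(3,2,2,2)\vdash9$ with $(b,c)=(6,24)$ and $(5,3,1,1)\vdash10$ with $(b,c)=(5,36)$, and at $k=15$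
\[
\frac{14\cdot13\cdot12\cdot11\cdot10}{24\cdot15^5}=\frac{14\cdot13\cdot12\cdot11}{36\cdot15^4}=\frac{2002}{151875}.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{DLR}
Persi Diaconis, Andrew Lin, Arun Ram, \emph{A curiously slowly mixing Markov chain}, arXiv:2511.01245 (2025).

\bibitem{Mac}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}.

\end{thebibliography}
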